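\title{Irreducible representations of torsion-free minimax nilpotent groups that are not induced from finitely generated quotients}

\begin{abstract}
Let $G$ be a torsion-free minimax nilpotent group and let $k$ be a finitely generated field whose characteristic is not in the spectrum of $G$. We consider the question whether every faithful irreducible representation of $G$ over $k$ is induced from a primitive irreducible representation $\psi$ of a subgroup $N$ with $N/\operatorname{Ker}\psi$ finitely generated. The answer is yes for abelian groups and no in general. For every prime $p$ and every infinite finitely generated field $k$ of characteristic different from $p$ we construct a counterexample in which $G$ is a subgroup of $UT_4(\mathbb Z[1/p])$ of class $3$ with spectrum $\{p\}$. In this example neither the finite generation of $N/\operatorname{Ker}\psi$ nor the primitivity of $\psi$ can be achieved, even separately. Counterexamples exist in every class $c\ge 3$ and for every finite non-empty spectrum that avoids the characteristic.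
\end{abstract}

\section{The question and the results}\label{sec:intro}

For a prime $p$, the \emph{quasi-cyclic} group $C_{p^\infty}$ is $\mathbb Z[1/p]/\mathbb Z$. A \emph{section} of a group $G$ is a quotient $X/Y$ with $Y\trianglelefteq X\le G$. A group $G$ is \emph{minimax} if it has a finite series $1=G_0\trianglelefteq G_1\trianglelefteq\dots\trianglelefteq G_n=G$ each of whose factors is cyclic or quasi-cyclic, and its \emph{spectrum} $\operatorname{Sp}(G)$ is the set of primes $p$ such that $C_{p^\infty}$ is a section of $G$. The spectrum is empty exactly when all factors are cyclic, and for a nilpotent group this means that $G$ is finitely generated. So the spectrum records the primes at which finite generation fails. A field is \emph{finitely generated} if it is finitely generated as a field over its prime subfield.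

A representation $\varphi$ of $G$ over a field $k$ is identified with its right $kG$-module $M$, which may have infinite dimension. It is \emph{irreducible} if $M$ is simple and \emph{faithful} if $\operatorname{Ker}\varphi=C_G(M)$ is trivial. Let $N\le G$ and let $U\le M$ be a $kN$-submodule. Then $M$ is the induced module $U\otimes_{kN}kG$ if and only if $M=\bigoplus_{s}Us$, where $s$ runs over a right transversal to $N$ in $G$. In this case $\varphi$ is \emph{induced} from the representation $\psi$ of $N$ on $U$, and we call $(N,U)$ an \emph{inducing pair} for $M$. The module $M$, and the representation $\varphi$, is \emph{primitive} if it has no inducing pair $(N,U)$ with $N\ne G$.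

The following question comes from Tushev's paper \cite{Tushev}.

\medskip
\noindent\textbf{Question.} \emph{Let $G$ be a torsion-free minimax nilpotent group, let $k$ be a finitely generated field with $\operatorname{char}k\notin\operatorname{Sp}(G)$, and let $\varphi$ be a faithful irreducible representation of $G$ over $k$. Must there be a subgroup $N\le G$ and an irreducible primitive representation $\psi$ of $N$ over $k$ such that $\varphi$ is induced from $\psi$ and $N/\operatorname{Ker}\psi$ is finitely generated?}
\medskip

A positive answer would reduce the faithful irreducible representations of $G$ to faithful primitive representations of the finitely generated nilpotent groups $N/\operatorname{Ker}\psi$. The simplest group with non-empty spectrum shows why one might expect this.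

\begin{example}\label{ex:abelian}
Let $G=\mathbb Z[1/p]$, $k=\mathbb Q$, and let $K\subset\mathbb R$ be the field spanned over $\mathbb Q$ by the numbers $2^\gamma$, $\gamma\in G$. Let $\gamma$ act on $K$ by multiplication by $2^\gamma$. The module $K$ is faithful, and it is simple because its submodules are the ideals of the field $K$. By Eisenstein's criterion $X^{p^n}-2$ is irreducible over $\mathbb Q$, so $K=\bigoplus\mathbb Q\,2^{s}$ with $s$ running over $G\cap[0,1)$. Hence $K$ is induced from the one-dimensional, and therefore primitive, representation $1\mapsto 2$ of $N=\mathbb Z$. If $\mathbb Q$ is replaced by the ground field $K$, which is not finitely generated, the module becomes one-dimensional, its only inducing pair is $(G,K)$, and the conclusion of the Question fails.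
\end{example}

Here the field $k$ is too small to contain the roots $2^{1/p^n}$, so the quasi-cyclic quotient $G/N$ can only permute the summands. This is what happens for all abelian groups.

\begin{proposition}\label{prop:abelian}
If $G$ is abelian, the answer to the Question is yes.
\end{proposition}

One would guess that the nilpotent case follows by passing to smaller and smaller inducing subgroups. The flaw in this guess is that the descent need not stop, and need not have a limit. Fix a prime $p$ and an integer $m\ge2$ divisible by $p$ (the reader may take $m=p$), put $O=\mathbb Z[1/p]$ and $O'=\mathbb Z[1/m]\supseteq O$, and let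
\begin{equation}\label{eq:G}
G_m=\left\{\begin{pmatrix}1&\alpha&\beta&\gamma\\0&1&l&j\\0&0&1&i\\0&0&0&1\end{pmatrix}:\ \alpha,\beta\in O,\ \gamma\in O',\ l,i,j\in\mathbb Z\right\}.
\end{equation}

\begin{theorem}\label{thm:main}
Let $k$ be a field with $\operatorname{char}k\nmid m$ that contains an element $q$ of infinite multiplicative order. Then $G=G_m$ is a torsion-free minimax nilpotent group of class $3$, $\operatorname{Sp}(G)$ is the set of primes dividing $m$, and $G$ has a faithful irreducible representation $\varphi$ over $k$ which is not induced from any representation $\psi$, primitive or not, of any subgroup $N\le G$ with $N/\operatorname{Ker}\psi$ finitely generated.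
\end{theorem}

Characteristic $0$ is allowed. A field has an element of infinite order if and only if it is not algebraic over a finite field; for a finitely generated field this says that it is infinite. So, with $m=p$, the answer to the Question is negative for every prime $p$ and every infinite finitely generated field of characteristic different from $p$, for instance for $k=\mathbb Q$ and $q=2$.

\begin{theorem}\label{thm:class}
Let $\pi$ be a finite non-empty set of primes, let $c\ge3$, and let $k$ be a field with $\operatorname{char}k\notin\pi$ that is not algebraic over a finite field. There are a torsion-free minimax nilpotent group $\hat G$ of class exactly $c$ with $\operatorname{Sp}(\hat G)=\pi$ and a faithful irreducible representation of $\hat G$ over $k$ which is not induced from any representation $\psi$ of any subgroup $N\le\hat G$ with $N/\operatorname{Ker}\psi$ finitely generated.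
\end{theorem}

The other half of the conclusion of the Question fails as well.

\begin{theorem}\label{thm:primitive}
If $m=p$ and $k$ is finitely generated, then the representation $\varphi$ constructed in the proof of Theorem~\ref{thm:main} is not induced from any primitive representation of any subgroup of $G$.
\end{theorem}

We make no claim about groups of class exactly $2$.

The representation $\varphi$ is built in two stages. The first stage (Section~\ref{sec:M0}) is a simple module $M_0$ for a subgroup $H$ of class $2$, on which a central subgroup acts through all $p$-power roots of unity; all the difficulty of the example is in $M_0$. This module is not faithful, and the second stage (Section~\ref{sec:main}) induces it to $G$. A general lemma (Section~\ref{sec:pairs}) shows that inducing pairs for the induced module give inducing pairs for $M_0$. Theorems~\ref{thm:main} and~\ref{thm:class} need nothing more. Theorem~\ref{thm:primitive} and Proposition~\ref{prop:abelian} rest on the arithmetic of finitely generated fields collected in Section~\ref{sec:fields}.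

\section{Inducing pairs}\label{sec:pairs}

We use three standard facts about groups.
\begin{itemize}
\item[(G1)] A subgroup of a finitely generated nilpotent group is finitely generated.
\item[(G2)] A non-trivial normal subgroup of a nilpotent group meets the center non-trivially.
\item[(G3)] The subgroups of $O$ that contain $\mathbb Z$ are $O$ and the groups $p^{-n}\mathbb Z$, $n\ge0$. Since $O/p^{-n}\mathbb Z\cong C_{p^\infty}$, a subgroup $Y$ with $\mathbb Z\le Y\le O$ and $O/Y$ finitely generated equals $O$.
\end{itemize}

\begin{lemma}\label{lem:basic}
Let $\Gamma$ be a group and $(N,U)$ an inducing pair for a non-zero $k\Gamma$-module $M$.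
\begin{itemize}
\item[(a)] If $s_1,s_2,\dots$ lie in distinct right cosets of $N$, the sum $\sum Us_i$ is direct. In particular, every element of $\Gamma$ that acts on $M$ as a scalar from $k$ lies in $N$.
\item[(b)] If $N\le X\le\Gamma$ and $W=U\,kX$, then $(X,W)$ is an inducing pair for $M$. If $(N',U')$ is an inducing pair for the $kN$-module $U$, it is an inducing pair for $M$.
\item[(c)] If $M$ is simple, then $U$ is a simple $kN$-module.
\item[(d)] For $t\in\Gamma$, $(tNt^{-1},Ut^{-1})$ is an inducing pair for $M$. The group $N/C_N(U)$ is unchanged up to isomorphism, and $Ut^{-1}$ is primitive if $U$ is.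
\end{itemize}
\end{lemma}

\begin{proof}
(a) The $s_i$ extend to a right transversal, and $Us$ depends only on the coset $Ns$. If $s$ acts as a scalar from $k$, then $Us=U\neq0$, so $Ns=N$.

(b) If $\{s\}$ is a right transversal to $N$ in $X$ and $\{s'\}$ one to $X$ in $\Gamma$, then $\{ss'\}$ is one to $N$ in $\Gamma$; and $W=\sum_sUs$. Both claims follow by grouping the summands.

(c) A submodule $0<W<U$ gives the submodule $0<\bigoplus_sWs<M$.

(d) If $\{s\}$ is a right transversal to $N$, then $\{ts\}$ is one to $tNt^{-1}$, and $Ut^{-1}\cdot ts=Us$. Conjugation by $t$ carries $C_N(U)$ to $C_{tNt^{-1}}(Ut^{-1})$, and an inducing pair $(N',U')$ for $Ut^{-1}$ gives the inducing pair $(t^{-1}N't,U't)$ for $U$.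
\end{proof}

A module induced from $H$ may have inducing pairs $(N,U)$ in which $N$ has nothing to do with $H$. The next lemma excludes this when the summands $M_0t$ are the weight spaces of a subgroup $F$: such an $F$ is almost contained in $N$, and so $U$ must respect the decomposition.

\begin{lemma}\label{lem:reduce}
Let $H\le\Gamma$ be groups, $T\ni1$ a right transversal to $H$ in $\Gamma$, $M_0$ a simple $kH$-module and $M=M_0\otimes_{kH}k\Gamma=\bigoplus_{t\in T}M_0t$. Let $F\le\Gamma$ act on each $M_0t$ by a character $\chi_t\colon F\to k^*$, and suppose that for $t\ne t'$ the characters $\chi_t,\chi_{t'}$ have different restrictions to every subgroup of finite index in $F$. Then: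
\begin{itemize}
\item[(a)] $M$ is simple.
\item[(b)] If $\Gamma$ is nilpotent and $M$ has an inducing pair $(N,U)$ with $N/C_N(U)$ finitely generated, then the $kH$-module $M_0$ has an inducing pair $(N_1,U_1)$ with $N_1/C_{N_1}(U_1)$ finitely generated.
\item[(c)] If $M$ has an inducing pair $(N,U)$ with $U$ primitive, then the $kH$-module $M_0$ has an inducing pair $(N_1,U_1)$ with $U_1$ primitive.
\end{itemize}
\end{lemma}

\begin{proof}
Let $F_1\le F$ have finite index and let $W\le M$ be a $kF_1$-submodule. We first show that
\begin{equation}\label{eq:split}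
W=\bigoplus_{t\in T}W\cap M_0t .
\end{equation}
Let $v=\sum_{t\in T_0}v_t\in W$ with $T_0$ finite and $v_t\in M_0t$, and fix $t\in T_0$. For each $t'\in T_0\setminus\{t\}$ choose $b_{t'}\in F_1$ with $\chi_t(b_{t'})\ne\chi_{t'}(b_{t'})$. Then $v\prod_{t'}(b_{t'}-\chi_{t'}(b_{t'}))$ lies in $W$ and is a non-zero $k$-multiple of $v_t$ if $v_t\neq 0$.

(a) If $W\ne0$ is a $k\Gamma$-submodule, then $W\cap M_0t\ne0$ for some $t$ by \eqref{eq:split}. Multiplying by $t^{-1}$ we get $W\cap M_0\ne0$, so $W\supseteq M_0$ and $W=M$.

Now let $(N,U)$ be an inducing pair for $M$ and $0\ne v\in U$. The space $v\,kF$ lies in the span of the finitely many components $v_t$, so it has finite dimension. If $b_1,b_2,\ldots\in F$ lie in distinct right cosets of $F\cap N$, they lie in distinct right cosets of $N$, so the vectors $vb_i\in Ub_i$ are linearly independent by Lemma~\ref{lem:basic}(a). Hence $|F:F\cap N|\le\dim_kv\,kF<\infty$, and \eqref{eq:split} applies to $W=U$ and $F_1=F\cap N$. So $U\cap M_0t\ne0$ for some $t$, and by Lemma~\ref{lem:basic}(d) we may replace $(N,U)$ by $(tNt^{-1},Ut^{-1})$ and assume that $U_1=U\cap M_0$ is non-zero.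 Put $N_1=N\cap H$; then $U_1$ is a $kN_1$-module. The elements $s$ of a right transversal to $N_1$ in $H$ lie in distinct cosets of $N$, so $\sum_sU_1s$ is direct. This sum is $U_1\,kH$, a non-zero submodule of $M_0$, so it equals $M_0$. Thus $(N_1,U_1)$ is an inducing pair for $M_0$.

(b) The group $N_1/(N_1\cap C_N(U))$ embeds in $N/C_N(U)$, so it is finitely generated by (G1), and $N_1/C_{N_1}(U_1)$ is a quotient of it.

(c) Let $n$ run over a right transversal to $N_1$ in $N$. The cosets $Hn$ are distinct, and $U_1n\subseteq M_0n=M_0t$ where $Ht=Hn$, so $\sum_nU_1n$ is direct. This sum is $U_1\,kN$, which equals $U$ because $U$ is simple by (a) and Lemma~\ref{lem:basic}(c). So $(N_1,U_1)$ is an inducing pair for $U$, and primitivity gives $N_1=N$ and $U_1=U$.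
\end{proof}

\section{The group}\label{sec:group}

Let $E_{rs}$ denote the matrix units, and $UT_n$ the group of upper unitriangular $n\times n$ matrices.

\begin{lemma}\label{lem:UT}
Let $UT_n(\mathbb Z)\le X\le UT_n(\mathbb Q)$ with $n\ge2$. Then $X$ is torsion-free nilpotent of class $n-1$, and its center consists of the elements of $X$ of the form $1+\gamma E_{1n}$.
\end{lemma}

\begin{proof}
The group $UT_n(\mathbb Q)$ is nilpotent of class at most $n-1$. It is torsion-free, since raising to the power $d$ multiplies the first non-zero superdiagonal by $d$. The identities $[1+E_{1r},1+E_{r,r+1}]=1+E_{1,r+1}$ for $2\le r<n$ show that the class of $X$ is at least $n-1$. A central element $z$ commutes with each $E_{r,r+1}$. The matrix $E_{r,r+1}z$ has row $r+1$ of $z$ as its row $r$, and $zE_{r,r+1}$ has column $r$ of $z$ as its column $r+1$; all other rows, respectively columns, vanish. Hence rows $2,\dots,n$ and columns $1,\dots,n-1$ of $z$ are those of the identity matrix. Conversely, $1+\gamma E_{1n}$ is central in $UT_n(\mathbb Q)$.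
\end{proof}

Write a unitriangular matrix in block form $(v,\sigma)=\left(\begin{smallmatrix}1&v\\0&\sigma\end{smallmatrix}\right)$ with $v$ a row vector. Then
\begin{equation}\label{eq:block}
(v,\sigma)(v',\sigma')=(v'+v\sigma',\sigma\sigma'),\qquad (0,\sigma)^{-1}(v,1)(0,\sigma)=(v\sigma,1).
\end{equation}
The lattice of rows $O\times O\times O'$ is invariant under right multiplication by $UT_3(\mathbb Z)$, because $O\subseteq O'$. So $G=G_m$ is a group, and by Lemma~\ref{lem:UT} it is torsion-free nilpotent of class $3$. Let $a(\alpha,\beta,\gamma)$ be the element of $G$ with $l=i=j=0$; these elements form an abelian normal subgroup $A\cong O\times O\times O'$, and the center of $G$ is $\{a(0,0,\gamma):\gamma\in O'\}$.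

The quotient $G/A\cong UT_3(\mathbb Z)$ has a series with infinite cyclic factors, $O/\mathbb Z\cong C_{p^\infty}$, and $O'/\mathbb Z$ is the direct product of the groups $C_{r^\infty}$ over the primes $r\mid m$. So $G$ is minimax, with a series whose factors are $\mathbb Z$ or $C_{r^\infty}$ with $r\mid m$, and all these $r$ lie in $\operatorname{Sp}(G)$. Let $r'\nmid m$ be a prime. A section $C_{r'^\infty}$ of $G$ would inherit a finite series whose factors are $r'$-groups and sections of $\mathbb Z$ or of some $C_{r^\infty}$ with $r\mid m$. Such factors are finite, while $C_{r'^\infty}$ is infinite. Hence $\operatorname{Sp}(G)$ is the set of primes dividing $m$, and the group-theoretic part of Theorem~\ref{thm:main} is proved.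

Put $g=1+E_{23}$, $x=1+E_{34}$, $h=1+E_{24}$. By \eqref{eq:block}, for $l,i,j\in\mathbb Z$,
\begin{align}
g^{-l}\,a(\alpha,\beta,\gamma)\,g^l&=a(\alpha,\beta+l\alpha,\gamma),\label{eq:conjg}\\
t\,a(\alpha,\beta,\gamma)\,t^{-1}&=a(\alpha,\beta,\gamma-\beta i-\alpha j)\qquad\text{for }t=x^ih^j.\label{eq:conjt}
\end{align}
We fix the following notation.
\begin{itemize}
\item $H=A\rtimes\langle g\rangle$ is the subgroup $i=j=0$, and $T=\{x^ih^j\}\cong\mathbb Z^2$. Since $g^lx^ih^{j}$ has entries $l$, $i$, $j+li$ in the positions $(2,3)$, $(3,4)$, $(2,4)$, the set $T$ is a right transversal to $H$ in $G$.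
\item $\rho\colon H\to O$ is the $(1,2)$ entry, a homomorphism, and $H_n=\rho^{-1}(p^{-n}\mathbb Z)$, so that $H=\bigcup_nH_n$ and $g\in H_0$.
\item $S=\{a(0,\beta,\gamma)\}=A\cap\operatorname{Ker}\rho$, which is central in $H$ by \eqref{eq:conjg}.
\item $F=\{a(\alpha,\beta,\gamma):\alpha,\beta,\gamma\in\mathbb Z\}$.
\item $\sigma_n=a(p^{-n},0,0)$ for $n\ge0$.
\end{itemize}

\section{A simple module for $H$ without eigenvectors of $A$}\label{sec:M0}

From here to the end of the proof of Theorem~\ref{thm:main}, $k$ and $q$ are as in that theorem. Let $\bar k$ be an algebraic closure of $k$, let $\mu_n\le\bar k^*$ be the group of $n$-th roots of unity and $\mu_{p^\infty}=\bigcup_n\mu_{p^n}$. As $\operatorname{char}k\ne p$, the group $\mu_{p^n}$ has order $p^n$, and there is a homomorphism $e\colon O\to\bar k^*$ with kernel $\mathbb Z$ and image $\mu_{p^\infty}$. As $\bar k^*$ is divisible, $1\mapsto q$ extends to a homomorphism $O'\to\bar k^*$, written $\gamma\mapsto q^\gamma$. For $\gamma\ne0$ some power of $q^\gamma$ is a non-trivial power of $q$, so $q^\gamma$ has infinite order. Let $K$ be the $k$-span of the elements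 $e(\beta)q^\gamma$, $\beta\in O$, $\gamma\in O'$. It is a $k$-subalgebra of $\bar k$, hence a field, and $K\supseteq\mu_{p^\infty}$.

\subsection*{The standard module}
Define operators on the field $K(u)$ of rational functions by
\[
f*g=uf,\qquad f*a(\alpha,\beta,\gamma)=e(\beta)q^\gamma f(e(-\alpha)u).
\]
The second formula is an action of $A$, and
\[
(f*g)*a(\alpha,\beta+\alpha,\gamma)=e(\beta+\alpha)q^\gamma\,e(-\alpha)u\,f(e(-\alpha)u)=(f*a(\alpha,\beta,\gamma))*g .
\]
By \eqref{eq:conjg} this is the relation $g\cdot g^{-1}ag=ag$, so $*$ is a $K$-linear right action of $H=A\rtimes\langle g\rangle$. The ring $V=K[u,u^{-1}]$ is invariant under it.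

For every $n$, the module $V=\bigoplus_{0\le i<p^n}K[u^{\pm p^n}]u^i$ is induced from the subgroup $A\langle g^{p^n}\rangle$ acting on the space $K[u^{\pm p^n}]$ of fixed vectors of $\sigma_n$. This is an infinite descending chain of inducing pairs, but it has a limit: the subgroups intersect in $A$, the subspaces intersect in $K\cdot1$, and $V=\bigoplus_{i\in\mathbb Z}Ku^i$ is induced from $(A,K\cdot1)$. In the limit the group $a(O,0,0)$, which is not finitely generated, has moved into the kernel. We want a module with the same chain of subgroups and no limit, so we have to destroy the common eigenvectors $u^i$ of $A$.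

There is room to do this. For $\alpha\in p^{-n}\mathbb Z$ the substitution $u\mapsto e(-\alpha)u$ fixes $u^{p^n}$, so multiplication by any $\phi\in K(u^{p^n})$ commutes with the $*$-action of $H_n$. We may therefore glue copies of $V$ along injective $H_n$-maps $V\to V$, $P\mapsto\phi_nP$ with $\phi_n\in K[u^{p^n}]$. Each copy is the standard module for $H_n$, but the union is a new module for $H$.

\subsection*{The twisted module}
Put
\[
w_n=\prod_{0\le i<n,\ i\text{ even}}(1+u^{p^i}),\qquad w_0=1 .
\]
Then $w_{n+1}/w_n\in\{1,\,1+u^{p^n}\}$, and
\begin{equation}\label{eq:deg}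
\deg w_n\le p^{n-1}(1+p^{-2}+p^{-4}+\cdots)\le\tfrac43p^{n-1}\le\tfrac23p^n .
\end{equation}
For $y\in H_n$ and $f\in K(u)$ define $f\cdot y=w_n^{-1}\bigl((w_nf)*y\bigr)$. This is an action of $H_n$, conjugate to $*$. It does not depend on $n$: with $\phi=w_{n+1}/w_n$ and $y\in H_n$ we have $w_{n+1}^{-1}((w_n\phi f)*y)=w_{n+1}^{-1}\phi\,((w_nf)*y)=w_n^{-1}((w_nf)*y)$. So $K(u)$ is a right $kH$-module under a $K$-linear action, given by
\begin{equation}\label{eq:action}
f\cdot g=uf,\qquad (w_n^{-1}P)\cdot a(\alpha,\beta,\gamma)=e(\beta)q^\gamma\,w_n^{-1}P(e(-\alpha)u)\quad(\alpha\in p^{-n}\mathbb Z,\ P\in K(u)).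
\end{equation}
Only this action is used from now on. The space $w_n^{-1}V$ is invariant under $H_n$, and
\[
M_0=\bigcup_{n\ge0}w_n^{-1}V\subset K(u)
\]
is an increasing union, hence a $kH$-submodule. Three consequences of \eqref{eq:action} are used throughout.
\begin{itemize}
\item[(M1)] If $\alpha\in\mathbb Z$, then $a(\alpha,\beta,\gamma)$ acts on $K(u)$ as the scalar $e(\beta)q^\gamma$ (take $n=0$). So $S$ acts by scalars that span $K$ over $k$, every $kS$-submodule is a $K$-subspace, $F$ acts by scalars from $k^*$, and $\sigma_n^{p^n}=\sigma_0$ acts as the identity.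
\item[(M2)] $(f\phi)\cdot a(\alpha,\beta,\gamma)=\bigl(f\cdot a(\alpha,\beta,\gamma)\bigr)\,\phi(e(-\alpha)u)$ for $f,\phi\in K(u)$. In particular, multiplication by $u^{p^n}$ commutes with $H_n$.
\item[(M3)] For $0\ne P\in V$ let the \emph{width} $\operatorname{wd}(P)$ be the difference between the highest and the lowest exponent in $P$; then $\operatorname{wd}(PQ)=\operatorname{wd}(P)+\operatorname{wd}(Q)$. If $0\ne f=w_n^{-1}P\in M_0$ with $P\in V$, then for $r\ge n$ we have $f=w_r^{-1}Q_r$ with $Q_r=Pw_r/w_n\in V$, and by \eqref{eq:deg} $\operatorname{wd}(Q_r)\le\operatorname{wd}(P)+\frac23p^r<p^r$ for all large $r$.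
\end{itemize}

\begin{example}\label{ex:two}
Let $p=2$. Then $w_1=w_2=1+u$ and $w_3=w_4=(1+u)(1+u^4)$. The vector $f=w_1^{-1}$ is fixed by $\sigma_1$ and $\sigma_2$, as the vector $1$ is in the standard module. To apply $\sigma_3$ we must write $f=w_3^{-1}(1+u^4)$. With $\zeta=e(-1/8)$ we have $\zeta^4=-1$, so $f\sigma_3=w_3^{-1}(1-u^4)\notin Kf$. The same computation shows that the submodule generated by $f$ is large: it contains $\frac12(f+f\sigma_3)=w_3^{-1}$, and therefore $w_3^{-1}V$. The new vector $w_3^{-1}$ is fixed by $\sigma_3$ and $\sigma_4$, and splits in the same way under $\sigma_5$, because $w_3^{-1}=w_5^{-1}(1+u^{16})$. The next two lemmas repeat these two observations for an arbitrary vector.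
\end{example}

\begin{lemma}\label{lem:simple}
$M_0$ is a simple $kH$-module.
\end{lemma}

\begin{proof}
Let $W$ be a submodule and $0\ne f\in W$. Take $r$ large, so that $f=w_r^{-1}Q_r$ with $\operatorname{wd}(Q_r)<p^r$, and write $W\cap w_r^{-1}V=w_r^{-1}I$. By (M1) and \eqref{eq:action}, $I$ is a $K$-subspace of $V$ closed under multiplication by $u^{\pm1}$ and under $Q(u)\mapsto Q(\zeta u)$ for $\zeta\in\mu_{p^r}$. As $p$ is invertible in $K$, the space $I$ contains $p^{-r}\sum_{\zeta\in\mu_{p^r}}\zeta^{-i}Q_r(\zeta u)$, which is the sum of the terms of $Q_r$ with exponent congruent to $i$ modulo $p^r$. Since $\operatorname{wd}(Q_r)<p^r$, there is at most one such term for each class. So $I$ contains a non-zero monomial, and $I=V$. This holds for all large $r$, hence $W=M_0$.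
\end{proof}

\begin{lemma}\label{lem:noeigen}
For every $0\ne f\in M_0$ there is $r$ with $f\sigma_r\notin Kf$.
\end{lemma}

\begin{proof}
Let $f=w_n^{-1}P$ and take $r\ge n+2$ with $\operatorname{wd}(Q_r)<p^r$. If $f\sigma_r=\kappa f$, then $Q_r(\zeta u)=\kappa Q_r(u)$ for the primitive $p^r$-th root of unity $\zeta=e(-p^{-r})$. So $\zeta^i=\kappa$ for every exponent $i$ in $Q_r$, all these exponents are congruent modulo $p^r$, and $Q_r$ is a monomial. But one of $n,n+1$ is even, so $\operatorname{wd}(Q_r)\ge\deg(w_r/w_n)>0$.
\end{proof}

\begin{remark}
Both proofs use the bound \eqref{eq:deg}, and Lemma~\ref{lem:noeigen} also uses that $w_n$ has more and more factors. The restriction to even $i$ gives \eqref{eq:deg} for $p=2$. If all $i$ were allowed with $p=2$, then $w_n(u-1)=u^{2^n}-1$, the vector $u-1$ would be fixed by every $\sigma_n$, and $(u-1)V$ would be a proper submodule.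
\end{remark}

\begin{remark}\label{rem:chain}
The descending chain of inducing subgroups survives the twist, and its limit does not. By (M1), $M_0$ is the direct sum of the eigenspaces of $\sigma_n$ for the eigenvalues in $\mu_{p^n}$. They are $A$-invariant, and by (M2) $g$ multiplies the eigenvalue by the primitive root $e(-p^{-n})$. So, with $U_n$ the space of fixed vectors of $\sigma_n$, we have $M_0=\bigoplus_{0\le i<p^n}U_ng^i$, and $(A\langle g^{p^n}\rangle,U_n)$ is an inducing pair. Now $\bigcap_nU_n=0$ by Lemma~\ref{lem:noeigen}.
\end{remark}

An arbitrary inducing subgroup $N$ need not belong to this chain. The key lemma shows that $N$ still has to contain elements $a(\alpha,\beta,\gamma)$ for all $\alpha\in O$, and that these cannot be hidden in the kernel.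

\begin{lemma}\label{lem:key}
Let $(N,U)$ be an inducing pair for the $kH$-module $M_0$ and $B=N\cap A$. Then
\begin{itemize}
\item[(a)] $F\le B$;
\item[(b)] $\rho(B)=O$;
\item[(c)] $N/C_N(U)$ is not finitely generated.
\end{itemize}
\end{lemma}

\begin{proof}
(a) This is (M1) and Lemma~\ref{lem:basic}(a).

(b) By (a), $\rho(N)\ge\rho(B)\ge\mathbb Z$. Suppose that $\rho(N)\ne O$. By (G3), $N\le H_n$ for some $n$. By Lemmas~\ref{lem:basic}(b),(c) and~\ref{lem:simple}, $W=U\,kH_n$ is a simple $kH_n$-module. This is impossible for the same reason that $V$ is not simple over $kH_n$. Let $0\ne f\in W$ and choose $r\ge n$ with $f\in w_r^{-1}V$; then $W=f\,kH_n\subseteq w_r^{-1}V$. Multiplication by $\eta=u^{p^n}-1$ is the action of $g^{p^n}-1\in kH_n$, it is injective on $K(u)$, and it commutes with $H_n$ by (M2). So $\eta W$ is a non-zero submodule of $W$, and $W=\eta W=\eta^jW$ for all $j\geq 1$. Then $w_rf\in\eta^jV$, so $\operatorname{wd}(w_rf)\ge jp^n$ for all $j$, which is absurd. Hence $\rho(N)=O$. The group $O/\rho(B)$ is a quotient of $N/B$, which embeds in $H/A\cong\mathbb Z$. So $O/\rho(B)$ is cyclic, and $\rho(B)=O$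 by (G3).

(c) Suppose that $N/C_N(U)$ is finitely generated and put $P=C_B(U)$. Then $B/P$ is finitely generated by (G1), and so is its quotient $O/\rho(PF)$. As $\rho(PF)\ge\mathbb Z$, (G3) gives $\rho(PF)=O$. So for every $r$ there is $z\in S$ with $\sigma_rz\in PF$. Let $0\ne f\in U$. The group $PF$ maps $f$ into $kf$, and $z$ acts as a scalar from $K^*$, so $f\sigma_r\in Kf$ for every $r$. This contradicts Lemma~\ref{lem:noeigen}.
\end{proof}

\section{Faithful modules: proofs of Theorems \ref{thm:main} and \ref{thm:class}}\label{sec:main}

Lemma~\ref{lem:key}(c) is the conclusion we want, but for a module that is not faithful: $a(0,1,0)$ acts on $M_0$ as the identity, and in $H/C_H(M_0)$ the subgroup $a(0,O,0)$ becomes $C_{p^\infty}$. The elements $x$ and $h$ repair this. Let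
\[
M=M_0\otimes_{kH}kG=\bigoplus_{t\in T}M_0t ,
\]
and let $\varphi$ be the representation of $G$ on $M$. For $f\in M_0$, $a\in A$ and $t\in T$ we have $(ft)a=(f\cdot tat^{-1})t$. So by \eqref{eq:conjt}, $a(0,\beta,0)$ sends $fx^ih^j$ to $(e(\beta)q^{-\beta i}f)x^ih^j$. The factor is the root of unity $e(\beta)$ on the summands $M_0h^j$, and for $\beta\neq0$ it has infinite order on the summands with $i\ne0$. This is how a torsion-free group can act faithfully and still use all of $\mu_{p^\infty}$.

\begin{proof}[Proof of Theorem~\ref{thm:main}]
The properties of $G$ were proved in Section~\ref{sec:group}. By \eqref{eq:conjt} and (M1), $F$ acts on $M_0x^ih^j$ by the character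
\[
a(\alpha,\beta,\gamma)\longmapsto q^{\gamma-\beta i-\alpha j}\in k^* .
\]
A subgroup of finite index in $F$ contains $a(0,d,0)$ and $a(d,0,0)$ for some $d\ge1$. The values $q^{-di}$ and $q^{-dj}$ determine $(i,j)$, because $q$ has infinite order. So Lemma~\ref{lem:reduce} applies with $\Gamma=G$, and $M$ is simple. A central element $a(0,0,\gamma)\ne1$ acts on $M_0$ as $q^\gamma\ne1$, so $M$ is faithful by (G2). If $M$ had an inducing pair $(N,U)$ with $N/C_N(U)$ finitely generated, then so would $M_0$ by Lemma~\ref{lem:reduce}(b), against Lemma~\ref{lem:key}(c).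
\end{proof}

The construction uses $\operatorname{char}k\ne p$ (for $e$ and for the averaging in Lemma~\ref{lem:simple}) and the infinite order of $q$ (for faithfulness and for the characters of $F$). The other primes dividing $m$ only enlarge the spectrum.

To raise the class we multiply $G_m$ by a finitely generated group of class $c$, and $M_0$ by a character from which a faithful module is induced in the same way. A second parameter $q'$ is needed so that the center of the product acts faithfully.

\begin{proof}[Proof of Theorem~\ref{thm:class}]
Let $m=\prod_{r\in\pi}r$, let $p\in\pi$, and $G=G_m$. The field $k$ contains $\mathbb Q$ or a rational function field $\mathbb F_\ell(\tau)$, so it contains multiplicatively independent elements $q,q'$, namely $2,3$ or $\tau,1+\tau$. Form $M_0$ with this $q$.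

Let $J=UT_{c+1}(\mathbb Z)$, with elements $(v,\sigma)$, $v\in\mathbb Z^c$, $\sigma\in UT_c(\mathbb Z)$, as in \eqref{eq:block}. Let $\epsilon=(0,\dots,0,1)^{T}$ be the last column of the identity matrix. Let $A_J$ be the normal subgroup $\sigma=1$, let $H_J$ be the subgroup $\sigma\epsilon=\epsilon$, and let $T_J\cong\mathbb Z^{c-1}$ be the set of elements $(0,\theta)$ with $\theta$ equal to the identity matrix outside the last column. Given $\sigma$, an equation $\sigma=\sigma_0\theta$ with $\sigma_0\epsilon=\epsilon$ forces $\sigma_0$ to have the same first $c-1$ columns as $\sigma$, and then $\theta=\sigma_0^{-1}\sigma$ has the required form. So $T_J$ is a right transversal to $H_J$ in $J$. The map $\lambda\colon H_J\to k^*$, $(v,\sigma)\mapsto q'^{\,v_c}$, is a homomorphism, since $(v'+v\sigma')\epsilon=v'_c+v_c$ when $\sigma'\epsilon=\epsilon$.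

Put $\hat G=G\times J$. By Lemma~\ref{lem:UT} it is torsion-free nilpotent of class $\max(3,c)=c$. Since $J$ has a series with infinite cyclic factors, the argument of Section~\ref{sec:group} shows that $\hat G$ is minimax with spectrum $\pi$. Put $\hat H=H\times H_J$, let $\hat M_0$ be $M_0$ with $H_J$ acting by $\lambda$, which is a simple $k\hat H$-module, and let $\hat M=\hat M_0\otimes_{k\hat H}k\hat G$. Let $t'=(0,\theta)\in T_J$ where $\theta$ has last column $(t'_1,\dots,t'_{c-1},1)^T$. By \eqref{eq:block}, $t'(v,1)t'^{-1}=(v\theta^{-1},1)$, so $\hat F=F\times A_J$ acts on $\hat M_0x^ih^jt'$ by the character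
\[
\bigl(a(\alpha,\beta,\gamma),(v,1)\bigr)\longmapsto q^{\gamma-\beta i-\alpha j}\,q'^{\,v_c-\sum_{s<c}v_st'_s}.
\]
A subgroup of finite index in $\hat F\cong\mathbb Z^{3+c}$ contains $d$ times each basis vector for some $d\geq 1$, and the values there determine $i$, $j$ and all $t'_s$. So Lemma~\ref{lem:reduce} applies, and $\hat M$ is simple. A central element $\bigl(a(0,0,\gamma),1+bE_{1,c+1}\bigr)$ acts on $\hat M_0$ as $q^\gamma q'^{\,b}$. If this is $1$, raise it to a power $m^n$ with $m^n\gamma\in\mathbb Z$; independence gives $\gamma=b=0$. So $\hat M$ is faithful by (G2).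

Suppose that $\hat M$ has an inducing pair $(N,U)$ with $N/C_N(U)$ finitely generated. By Lemma~\ref{lem:reduce}(b), $\hat M_0$ has an inducing pair $(N_1,U_1)$ with the same property. The group $H_J$ acts on $\hat M_0$ by scalars from $k$, so $H_J\le N_1$ by Lemma~\ref{lem:basic}(a), and $N_1=N_2\times H_J$ with $N_2=N_1\cap H$. A right transversal to $N_2$ in $H$ is one to $N_1$ in $\hat H$, so $(N_2,U_1)$ is an inducing pair for the $kH$-module $M_0$. The group $N_2/C_{N_2}(U_1)$ embeds in $N_1/C_{N_1}(U_1)$ and is finitely generated by (G1). This contradicts Lemma~\ref{lem:key}(c).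
\end{proof}

\section{Roots in cyclotomic extensions of finitely generated fields}\label{sec:fields}

In a finitely generated field an element of infinite order is not infinitely divisible. The modules in the next two sections bring in all roots of unity of $r$-power order, so we need the same statement after adjoining them.

\begin{lemma}\label{lem:units}
If $E$ is a finitely generated field, then $E^*$ is the direct product of a finite group and a free abelian group. In particular $E$ contains only finitely many roots of unity.
\end{lemma}

\begin{proof}
Choose a normal domain $R$ with quotient field $E$ that is finitely generated over $\mathbb Z$ or $\mathbb F_\ell$; the integral closure of any finitely generated domain with quotient field $E$ will do. As $R$ is Noetherian and normal, its localizations at height-one primes are discrete valuation rings with intersection $R$, and an element of $E^*$ has non-zero valuation at only finitely many of them. So $E^*/R^*$ embeds in the free abelian group on the height-one primes. Hence it is free abelian, and $E^*\cong R^*\times E^*/R^*$. By Roquette's theorem (see \cite[Ch.~2,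 \S7]{Lang}), $R^*$ is finitely generated.
\end{proof}

\begin{lemma}\label{lem:descent}
Let $E$ be a finitely generated field, $r\ne\operatorname{char}E$ a prime, and $E_\infty\supseteq E(\mu_{r^\infty})$ an abelian Galois extension of $E$. There is $s\ge0$ with the following property: if $d\in E_\infty^*$, $n\ge0$ and $d^{r^n}\in E$, then $d^w\zeta^{-1}\in E$ for some $\zeta\in\mu_{r^n}$ and some integer $w$ with $r$-adic valuation $v_r(w)=s$.
\end{lemma}

\begin{proof}
Let $\chi\colon\operatorname{Gal}(E_\infty/E)\to\mathbb Z_r^*$ be the cyclotomic character, defined by $\tau(\zeta)=\zeta^{\chi(\tau)}$ for $\zeta\in\mu_{r^\infty}$. By Lemma~\ref{lem:units}, $\mu_{r^\infty}\not\subset E$, so $\chi(\sigma)\ne1$ for some $\sigma$. Put $s=v_r(\chi(\sigma)-1)$. If $n\le s$, take $w=r^s$ and $\zeta=1$. Let $n>s$, and take an integer $w\equiv\chi(\sigma)-1\pmod{r^n}$; then $v_r(w)=s$. For every $\tau$ in the Galois group, $\tau(d)=\zeta_\tau d$ with $\zeta_\tau\in\mu_{r^n}$. We have $\sigma\tau(d)=\zeta_\tau^{\chi(\sigma)}\zeta_\sigma d$ and $\tau\sigma(d)=\tau(\zeta_\sigma)\zeta_\tau d$. The group is abelian, so $\zeta_\tau^w=\tau(\zeta_\sigma)\zeta_\sigma^{-1}$.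 Therefore $\tau(d^w\zeta_\sigma^{-1})=\zeta_\tau^wd^w\tau(\zeta_\sigma)^{-1}=d^w\zeta_\sigma^{-1}$ for every $\tau$, and $d^w\zeta_\sigma^{-1}\in E$.
\end{proof}

\begin{lemma}\label{lem:powers}
Let $k$ be finitely generated with $\operatorname{char}k\ne p$, let $q_1\in\bar k^*$ have infinite order, and $K_0=k(q_1,\mu_{p^\infty})$. There is $C\geq 0$ such that $q_1^t\in(K_0^*)^{p^n}$ implies $p^n\mid p^Ct$, for all $t\in\mathbb Z$ and $n\geq0$.
\end{lemma}

\begin{proof}
Put $E=k(q_1)$, a finitely generated field, and let $s$ be as in Lemma~\ref{lem:descent} for $r=p$ and $E_\infty=K_0$. By Lemma~\ref{lem:units} there is a homomorphism $\omega\colon E^*\to\mathbb Z$ with $\omega(q_1)\ne0$. If $q_1^t=d^{p^n}$ with $d\in K_0^*$, then $\eta=d^w\zeta^{-1}\in E^*$ satisfies $\eta^{p^n}=q_1^{tw}$, so $p^n\omega(\eta)=tw\,\omega(q_1)$. Thus $C=s+v_p(\omega(q_1))$ works.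
\end{proof}

\section{No primitive inducing pair: proof of Theorem \ref{thm:primitive}}\label{sec:primitive}

Let $m=p$, so that $O'=O$, and let $k$ be finitely generated. Suppose that $M$ has an inducing pair with primitive module. By Lemma~\ref{lem:reduce}(c), $M_0$ has an inducing pair $(N,U)$ with $U$ primitive. Put $B=N\cap A$; by Lemma~\ref{lem:key}, $F\le B$ and $\rho(B)=O$.

The plan is as follows. Primitivity forces $B$ to act on $U$ through a field. If the $\sigma_n$ lay in $B$, they would be roots of unity in that field, hence scalars, against Lemma~\ref{lem:noeigen}. But $B$ need only contain elements $b_n=\sigma_n\,a(0,0,\gamma_n)$, and the argument breaks down if the denominators of the $\gamma_n$ are unbounded. A determinant shows that a bounded power of the scalar $b_n^{p^n}$ is a $p^n$-th power in a fixed field, and Lemma~\ref{lem:powers} then bounds the denominators. We isolate the step that turns roots of unity into scalars.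

\begin{lemma}\label{lem:rootsofunity}
Let $W$ be an additive subgroup of $M_0$ invariant under the scalars in $\mu_{p^\infty}$ and under all $\sigma_n$, and let $R$ be a commutative ring of additive endomorphisms of $W$ that contains these operators. Then $W$ has no simple $R$-submodule.
\end{lemma}

\begin{proof}
A simple module over a commutative ring is $R/\mathfrak m$ with $\mathfrak m$ maximal, so $R$ would act on a simple submodule $W_0$ through a field. In this field the scalars in $\mu_{p^n}$ are $p^n$ distinct roots of $X^{p^n}-1$, and $\sigma_n$ is a root by (M1). So every $\sigma_n$ acts on $W_0\neq0$ as a scalar from $K$, against Lemma~\ref{lem:noeigen}.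
\end{proof}

\noindent\emph{Step 1: $N\not\le A$.} Otherwise $W=U\,kA$ is a simple $kA$-module by Lemma~\ref{lem:basic}(b),(c), and Lemma~\ref{lem:rootsofunity} is contradicted with $R$ the image of $kA$. So $N$ contains an element $y=g^la$ with $l\ge1$ and $a\in A$.

\medskip
\noindent\emph{Step 2: the structure of $B$.} For $b\in B$ with $\rho(b)=\alpha$, \eqref{eq:conjg} gives $b^{-1}y^{-1}by=a(0,l\alpha,0)\in B$. So $\{\beta:a(0,\beta,0)\in B\}$ contains $lO$ and $\mathbb Z$; it has finite index in $O$, and equals $O$ by (G3). Put $\Gamma=\{\gamma\in O:a(0,0,\gamma)\in B\}\ge\mathbb Z$. Then $N\cap S=B\cap S=a(0,O,\Gamma)$, and we can choose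
\[
b_n=a(p^{-n},0,\gamma_n)\in B\qquad(n\ge0).
\]
Let $K_0\subseteq K$ be the $k$-span of the scalars by which $B\cap S$ acts. It is the field generated over $k$ by $\mu_{p^\infty}$ and the $q^\gamma$ with $\gamma\in\Gamma$, and $U$ is a $K_0$-subspace of $M_0$.

\medskip
\noindent\emph{Step 3: the image $L$ of $kB$ in $\operatorname{End}_k(U)$ is a field.} This is the only further use of primitivity. Let $F_n$ be the group of elements of $B$ with $\alpha,\beta,\gamma\in p^{-n}\mathbb Z$. It is finitely generated, normal in $N$ by \eqref{eq:conjg}, and $B=\bigcup_nF_n$ because $m=p$. Let $L_n$ be the image of $kF_n$. If $b\in F_n$, then $b^{p^n}\in F$ acts as a scalar from $k^*$. So $L_n$ is a quotient of a finite tensor product of algebras $k[X]/(X^{p^n}-c)$ with $c\in k^*$. As $\operatorname{char}k\ne p$, these polynomials are separable, so $L_n\otimes_k\bar k$ is a quotient of a finite product of copies of $\bar k$. Hence $L_n$ is reduced and of finite dimension, that is, a finite product of fields. Then $U=\bigoplus_\varepsilon U\varepsilon$ over the primitive idempotents $\varepsilon$ of $L_n$. The group $N$ acts on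 $L_n$ by conjugation, and $(U\varepsilon)z=U(z^{-1}\varepsilon z)$ for $z\in N$. The sum of the $U\varepsilon$ over an $N$-orbit is a non-zero submodule of the simple module $U$, so there is one orbit, and $U$ is induced from the stabilizer of $\varepsilon$ acting on $U\varepsilon$. By primitivity the stabilizer is $N$, so there is only one $\varepsilon$ and $L_n$ is a field. Thus $L=\bigcup_nL_n$ is a field, and $L\supseteq K_0$.

\medskip
\noindent\emph{Step 4: no finite extension $K_1\subseteq K$ of $K_0$ contains all $q^{\gamma_n}$.} Suppose that $K_1$ does. Let $W=UK_1$ and let $R$ be the ring of operators on $W$ generated by $B$, $k$ and the scalars in $K_1$; it is commutative because the action is $K$-linear. An element of $kB$ that annihilates $U$ annihilates $W$, so $L$ acts on $W$, and $R$ is a quotient of $L\otimes_{K_0}K_1$. So $R$ has finite dimension over the field $L$. For $0\neq f\in W$, a non-zero $R$-submodule of $fR$ of least $L$-dimension is simple. But $R$ contains $\mu_{p^\infty}$ and the operators $\sigma_n=b_nq^{-\gamma_n}$, against Lemma~\ref{lem:rootsofunity}.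

If $\Gamma=O$, then all $q^{\gamma_n}$ lie in $K_0$, against Step 4. So $\Gamma=p^{-C_1}\mathbb Z$ for some $C_1\geq0$ by (G3), and $K_0=k(q_1,\mu_{p^\infty})$ with $q_1=q^{p^{-C_1}}$. From $b_n^{p^n}\sigma_0^{-1}=a(0,0,p^n\gamma_n)\in B$ we get
\begin{equation}\label{eq:tn}
p^n\gamma_n=t_np^{-C_1}\quad\text{with } t_n\in\mathbb Z,\qquad b_n^{p^n}\text{ acts on }K(u)\text{ as the scalar }q_1^{t_n}.
\end{equation}
It remains to show that $t_n$ is divisible by $p^n$ up to a bounded factor. For this we place $U$ in a space of finite dimension over a function field with constants $K_0$. The field $K$ has to be avoided as a field of constants, since $q_1$ has roots of all $p$-power orders in $K$.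

\medskip
\noindent\emph{Step 5: elements of $U$ that are linearly independent over $K_0$ are independent over $K$.} Let $Q$ be a transversal to $N\cap S$ in $S$, and let $\theta(z)$ be the scalar by which $z\in S$ acts. Then $K=\sum_{z\in Q}K_0\theta(z)$, and $\sum_{z\in Q}Uz$ is direct by Lemma~\ref{lem:basic}(a). Let $f_i\in U$ be independent over $K_0$ and $\sum_i\kappa_if_i=0$ with $\kappa_i=\sum_zc_{iz}\theta(z)$, $c_{iz}\in K_0$. Then $\sum_z\bigl(\sum_ic_{iz}f_i\bigr)z=0$ with $\sum_ic_{iz}f_i\in U$, so each inner sum vanishes and all $c_{iz}$ are $0$.

\medskip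
\noindent\emph{Step 6: a space of finite dimension.} Choose $\nu$ with $\rho(y)\in p^{-\nu}\mathbb Z$ and put $\lambda=lp^\nu$. Then $y^{p^\nu}=g^\lambda a'$ with $a'\in A$ and $\rho(a')=p^\nu\rho(y)\in\mathbb Z$. By (M1), $y^{p^\nu}$ acts as multiplication by $\xi=\kappa u^\lambda$ with $\kappa\in K^*$. So $U$ is a module over $K_0[\xi^{\pm1}]$, and $\xi$ is transcendental over $K$. Let $\tilde U$ be the $K_0(\xi)$-span of $U$ in $K(u)$; its elements are the quotients $f/\phi$ with $f\in U$ and $0\neq\phi\in K_0[\xi]$. Let $f_1,\dots,f_d\in\tilde U$ be independent over $K_0(\xi)$. After clearing denominators they lie in $U$. The elements $f_i\xi^j\in U$, $j\geq0$, are independent over $K_0$, hence over $K$ by Step 5. So the $f_i$ are independent over $K[\xi]$ and over $K(\xi)=K(u^\lambda)$, and $d\le[K(u):K(u^\lambda)]=\lambda$. From now on $d=\dim_{K_0(\xi)}\tilde U$, so $1\le d\le\lambda$, and $f_1,\dots,f_d$ is a basis of $\tilde U$.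

\medskip
\noindent\emph{Step 7: the determinant.} Fix $n$ and put $\zeta=e(-\lambda p^{-n})\in\mu_{p^n}\subset K_0$. The substitution $u\mapsto e(-p^{-n})u$ restricts to the $K_0$-automorphism $\tau\colon\xi\mapsto\zeta\xi$ of $K_0(\xi)$. By (M2), $(f\phi)b_n=(fb_n)\tau(\phi)$ for $f\in K(u)$ and $\phi\in K_0(\xi)$, so $b_n$ maps $\tilde U$ into itself. Write $f_ib_n=\sum_j\Delta_{ij}f_j$ with a matrix $\Delta$ over $K_0(\xi)$. Then $f_ib_n^2=\sum_j\tau(\Delta_{ij})f_jb_n$, so $b_n^2$ has matrix $\tau(\Delta)\Delta$, and by induction $b_n^{p^n}$ has matrix $\tau^{p^n-1}(\Delta)\cdots\tau(\Delta)\Delta$. With $\delta=\det\Delta$, \eqref{eq:tn} gives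
\[
\prod_{j=0}^{p^n-1}\tau^j(\delta)=q_1^{dt_n}.
\]
In particular $\delta\neq0$. The automorphism $\tau$ preserves the order of vanishing at $\xi=0$. If $\delta$ has order $s$, the left side has order $sp^n$ and the right side has order $0$, so $s=0$. Let $\delta_0\in K_0^*$ be the value of $\delta$ at $\xi=0$. Each $\tau^j(\delta)=\delta(\zeta^j\xi)$ has the same value there, so $\delta_0^{\,p^n}=q_1^{dt_n}$.

\medskip
\noindent\emph{Step 8: conclusion.} By Lemma~\ref{lem:powers}, $p^n\mid p^Cdt_n$ with $C$ and $d$ independent of $n$. So $\gamma_n=t_np^{-n-C_1}\in p^{-C_2}\mathbb Z$ for all $n$, where $C_2=C_1+C+v_p(d)$. Then all $q^{\gamma_n}$ lie in $K_1=K_0(q^{p^{-C_2}})\subseteq K$, a finite extension of $K_0$. This contradicts Step 4 and proves Theorem~\ref{thm:primitive}. The finite generation of $k$ was used only in this last step. \qed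

\section{Abelian groups: proof of Proposition \ref{prop:abelian}}\label{sec:abelian}

Let $G$ be a torsion-free abelian minimax group, $k$ a finitely generated field with $\operatorname{char}k\notin\operatorname{Sp}(G)$, and $M$ a faithful simple $kG$-module. Then $M\cong K=kG/\mathfrak m$ for a maximal ideal $\mathfrak m$, and we regard $G$ as a subgroup of $K^*$ that spans the field $K$ over $k$. For $N\le G$ let $k[N]\subseteq K$ be the span of $N$. As in Example~\ref{ex:abelian}, we look for a finitely generated $N$ such that a transversal to $N$ in $G$ is a basis of $K$ over $k[N]$. We recall two facts. \emph{Zariski's lemma}: a field that is finitely generated as a $k$-algebra is finite over $k$. \emph{Kummer theory}: if $E$ is a field, $\operatorname{char}E\nmid n$, $\mu_n\subset E$, and $E^*\le\Delta\le\bar E^*$ with $\Delta/E^*$ finite of exponent dividing $n$, then $[E(\Delta):E]=|\Delta:E^*|$. (In the usual form the degree is $|\Delta^n:E^{*n}|$, and $\Delta/E^*\cong\Delta^n/E^{*n}$ because $\mu_n\subset E^*$.)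

\medskip
\noindent\emph{A finitely generated base.} The group $G$ has finite rank. Let $N_{00}$ be generated by a maximal independent subset. Then $G/N_{00}$ is periodic with a finite series whose factors are finite or quasi-cyclic, so it satisfies the minimal condition on subgroups. An abelian group with this condition is $D\times D'$ with $D'$ finite and $D$ a direct product of finitely many quasi-cyclic groups. Let $N_0$ be the preimage of $D'$. Then $N_0$ is finitely generated, and $G/N_0\cong D$ is periodic and involves only primes in the finite set $\operatorname{Sp}(G)$. The field $K$ is integral over $E=k[N_0]$, so $E$ is a field. By Zariski's lemma it is finite over $k$, hence finitely generated. Let $\mathcal N$ be the set of finitely generated subgroups $N$ with $N_0\le N\le G$. For $N\le N'$ in $\mathcal N$ the index $|N':N|$ is finite, $k[N]$ and $k[N']$ are finite field extensions of $k$, and $[k[N']:k[N]]\le|N':N|$ because a transversal spans. If $\operatorname{Sp}(G)$ is empty, then $\mathcal N=\{G\}$ and the two claims below are trivial; so let it be non-empty. The \emph{defect}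
\[
\delta(N)=|N:N_0|\,/\,[k[N]:E]
\]
satisfies $\delta(N')/\delta(N)=|N':N|/[k[N']:k[N]]\ge1$.

\medskip
\noindent\emph{Claim 1: $\delta$ is bounded on $\mathcal N$.} Inside an algebraic closure of $K$ let $E_\infty$ be generated over $E$ by the $\mu_{r^\infty}$ with $r\in\operatorname{Sp}(G)$. It is an abelian Galois extension because $\operatorname{char}k\notin\operatorname{Sp}(G)$. Put $I=G\cap E_\infty^*\ge N_0$. Kummer theory with $\Delta=NE_\infty^*$ and $n=|N:N_0|$ gives
\[
[k[N]:E]\ge[E_\infty(N):E_\infty]=|N:N\cap I| ,
\]
so $\delta(N)\le|N\cap I:N_0|\le|I:N_0|$. It suffices to show that each primary component $I_r/N_0$ of $I/N_0$, $r\in\operatorname{Sp}(G)$, is finite. Let $s$ be as in Lemma~\ref{lem:descent}, and let $d\in I_r$, say $d^{r^n}\in N_0\subseteq E^*$. Then $d^w$ and $d^{r^n}$ lie in $W=\mu_{r^\infty}E^*$ with $v_r(w)=s$. Since $\gcd(w,r^n)$ divides $r^s$, we get $d^{r^s}\in W$. The quotient of $W$ by its torsion subgroup is the image of $E^*$, so it is isomorphic to $E^*$ modulo torsion and is free abelian by Lemma~\ref{lem:units}. As $I_r$ is torsion-free, $d\mapsto d^{r^s}$ embeds $I_r$ in this quotient.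 So $I_r$ is free abelian of finite rank, and the periodic group $I_r/N_0$ is finite.

\medskip
\noindent\emph{Claim 2: there is $N\in\mathcal N$ with $[k[N']:k[N]]=|N':N|$ for all $N'\ge N$ in $\mathcal N$.} Let $r_0$ be the largest prime in $\operatorname{Sp}(G)$ and $\vartheta=r_0/(r_0-1)>1$. If $N'<N''$ has prime index $r$ and the degree is less than $r$, then $\delta(N'')/\delta(N')\ge r/(r-1)\ge\vartheta$. Choose $N$ with $\vartheta\,\delta(N)>\sup\delta$. Join $N$ to $N'\geq N$ by a chain with prime indices. A step with degree less than the index would give $\delta(N')\ge\vartheta\,\delta(N)$, which is impossible. So the degree equals the index at every step.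

\medskip
\noindent\emph{End of the proof.} Let $N$ be as in Claim 2 and let $s$ run over a transversal to $N$ in $G$. Finitely many $s$ lie in some $N'\in\mathcal N$ with $N'\geq N$. The $s$ in $N'$ span $k[N']$ over $k[N]$, and their number is the degree, so they are independent. Hence $K=\bigoplus_sk[N]s$, and $(N,k[N])$ is an inducing pair with $N$ finitely generated and $\dim_kk[N]<\infty$. Among the inducing pairs $(N,U)$ for $M$ with $N$ finitely generated and $\dim_kU<\infty$ choose one with $\dim_kU$ minimal. The module $U$ is simple by Lemma~\ref{lem:basic}(c). If $(N',U')$ were an inducing pair for $U$ with $N'<N$, then $N'$ would be finitely generated, $\dim_kU=|N:N'|\dim_kU'>\dim_kU'$, and $(N',U')$ would be an inducing pair for $M$ by Lemma~\ref{lem:basic}(b), against minimality. So $U$ is primitive, and $N/C_N(U)$ is finitely generated. \qed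

\begin{remark}
The condition on the characteristic cannot be dropped from Proposition~\ref{prop:abelian}. Let $k=\mathbb F_p(\tau)$ and $G=O\times O$, and let $(\gamma,\gamma')$ act by multiplication by $\tau^\gamma(1+\tau)^{\gamma'}$ on the field $K\subset\bar k$ spanned by these elements; $p$-th roots are unique in $\bar k$, so the symbols are well defined. This module is simple and faithful. Let $(N,U)$ be an inducing pair with $N$ finitely generated. Then $U=fk[N]$ for $0\neq f\in U$, and dividing by $f$ gives $K=\bigoplus_sk[N]s$. So $[k[N']:k[N]]=|N':N|$ whenever $N\le N'\le G$. As $K$ is algebraic over $k$, the degree is finite for finitely generated $N'$, so $G/N$ is periodic and $N\cong\mathbb Z^2$. For $N'=p^{-1}N$ the index is $p^2$. But $E=k[N]$ is finite over $k$ and $k[N']\subseteq E^{1/p}$, while $[E^{1/p}:E]=[k^{1/p}:k]=p$ because $[E^{1/p}:k^{1/p}]=[E:k]$. So no such pair exists.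
\end{remark}

\begin{thebibliography}{9}

\bibitem{Lang}
S.~Lang, \emph{Fundamentals of Diophantine Geometry}.

\bibitem{Tushev}
Anatolii V. Tushev, \emph{Irreducible representations of certain nilpotent groups of finite rank}, arXiv:2412.00398 (2024).

\end{thebibliography}
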